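# Trees of nonstandard height: why $\Sigma^0_2\text{-}\mathsf{Subset}$ and $\mathsf{GST}_1$ do not give $\mathsf I\Sigma^0_2$

## 1. A tree with eight leaves, and lower limits

Take the complete binary tree of height $3$, with its root at depth $0$ and its leaves numbered $1,\dots,8$ from left to right. For $s=1,\dots,7$ let $\delta(s)$ be the depth of the deepest node lying above both $s$ and $s+1$. Leaves $1$ and $2$ have a common parent, at depth $2$; leaves $2$ and $3$ meet at depth $1$; leaves $4$ and $5$ meet only at the root. The values $\delta(1),\dots,\delta(7)$ are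
$$2,\ 1,\ 2,\ 0,\ 2,\ 1,\ 2 .$$
Now walk down the tree: start at the root, move to its right child (leaves $5$ to $8$), then to the right child of that (leaves $7,8$). From leaf $5$ on, all values of $\delta$ are $>0$. From leaf $7$ on, they are $>1$. Each step down raises by one the bound that $\delta$ eventually stays above. The walk must stop, because the tree has height $3$ and no value of $\delta$ reaches $3$.

Let us isolate the principle that makes it stop. Let $S$ be an infinite set of numbers, $d\ge1$, and $\delta:S\to\{0,\dots,d-1\}$. Consider
$$P(i):\qquad \exists u\,\forall s>u\,\bigl(s\in S\to\delta(s)>i\bigr). \tag{1}$$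
Call $i$ the *lower limit* of $\delta$ if $P(i)$ fails and $P(j)$ holds for all $j<i$. For the sequence $2,1,2,0$ followed by $2,1,2$ repeated forever, $P(0)$ holds and $P(1)$ fails, so the lower limit is $1$. Why does a lower limit exist in general? $P(d-1)$ is false, since $S$ is infinite and $\delta<d$. If $P(0)$ fails, the lower limit is $0$. If $P(0)$ holds, then $P(i)\to P(i+1)$ cannot hold for all $i$, by induction; so there is an $i$ with $P(i)$ and $\neg P(i+1)$. As $P(i)$ implies $P(j)$ for $j\le i$, the lower limit is $i+1$.

The induction here was applied to $P$, a formula of the form $\exists u\,\forall s\,(\dots)$, that is, a $\Sigma^0_2$ formula. So the induction scheme $\mathsf I\Sigma^0_2$ implies that bounded sequences have lower limits. In a nonstandard model of arithmetic, $d$ may be a nonstandard number, and an infinite walk downward in a tree of "finite" height $d$ is no contradiction by itself. What excludes it is induction for $P$. We shall build a model in which such a walk exists, and the work lies in keeping two combinatorial principles true there.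

## 2. $\Sigma^0_2$ sets, $T_1$ spaces, and two theorems

A structure for second-order arithmetic is a pair $(M,\mathcal S)$, where $M$ is an ordered semiring of "numbers" and $\mathcal S$ is a family of subsets of $M$. A formula is *bounded* if all its quantifiers are number quantifiers bounded by terms; it may contain set and number parameters. A $\Sigma^0_1$ formula is $\exists y\,\psi$ with $\psi$ bounded, and a $\Sigma^0_2$ formula is $\exists u\,\forall v\,\psi$ with $\psi$ bounded. $\mathsf{RCA}_0$ consists of the basic axioms, $\Delta^0_1$ comprehension and $\Sigma^0_1$ induction $\mathsf I\Sigma^0_1$. It proves the bounding scheme $\mathsf B\Sigma^0_1$. $\mathsf{WKL}_0$ adds that every infinite binary tree has a path. $\mathsf I\Sigma^0_2$ is induction for $\Sigma^0_2$ formulas, with set and number parameters. A set is *infinite* if it is unbounded, and $C\subseteq^*R$ means that all but boundedly many elements of $C$ lie in $R$.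

**$\Sigma^0_2\text{-}\mathsf{Subset}$.** For every $\Sigma^0_2$ formula $\varphi(n)$ (with parameters), there is an infinite set $Y$ such that either $\varphi(n)$ holds for all $n\in Y$, or $\neg\varphi(n)$ holds for all $n\in Y$.

**$\mathsf{COH}$.** For every sequence $\langle R_e\rangle$ of sets there is an infinite set $C$ such that for each $e$, $C\subseteq^*R_e$ or $C\subseteq^*\overline{R_e}$.

The simplest cases of the first principle cost nothing. If $\varphi$ defines a set $A$ (the $\Delta^0_1$ case), then $A$ or $\overline A$ is infinite and is the required $Y$. If $\varphi(n)$ is $\Sigma^0_1$ and holds for unboundedly many $n$, then we search repeatedly for a larger $n$ together with a witness, and obtain an increasing sequence, hence an infinite set, of such $n$. If $\varphi$ holds for no $n>b$, take $Y=\{n:n>b\}$. All this is done in $\mathsf{RCA}_0$. At $\Sigma^0_2$ neither argument works: a witness $u$ is confirmed only by checking all $v$.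

**Definition (CSC spaces; Dorais's formalization of countable second-countable spaces).** A CSC space is a triple $\langle X,\mathcal U,k\rangle$ where $X\subseteq\mathbb N$; $\mathcal U=\langle U_i:i\in\mathbb N\rangle$ is a sequence of subsets of $X$ (the basic open sets) such that every $x\in X$ lies in some $U_i$; and $k:X\times\mathbb N\times\mathbb N\to\mathbb N$ is a function such that whenever $x\in U_i\cap U_j$, we have $x\in U_{k(x,i,j)}\subseteq U_i\cap U_j$. The space is $T_1$ if for all distinct $x,y\in X$ there is an $i$ with $x\in U_i$ and $y\notin U_i$. For $Y\subseteq X$, the subspace $Y$ has basic open sets $U_i\cap Y$. It is *discrete* if for every $y\in Y$ there is an $i$ with $U_i\cap Y=\{y\}$, and it has the *cofinite topology* if every $U_i\cap Y$ is either empty or cofinite in $Y$.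

For example, let $X=\mathbb N$, $U_{2n}=\{2n\}$ and $U_{2n+1}=\mathbb N\setminus F_n$, where $F_n$ is the $n$-th finite set. For $k(x,i,j)$ return the index of a singleton if one of $U_i,U_j$ is a singleton (it must be $\{x\}$), and otherwise the index of $\mathbb N\setminus(F\cup G)$, where $U_i=\mathbb N\setminus F$ and $U_j=\mathbb N\setminus G$. The space is $T_1$, since $\mathbb N\setminus\{y\}$ is basic open and contains $x$. The even numbers form a discrete subspace. The odd numbers have the cofinite topology. The whole space is neither: $3$ has no neighborhood $\{3\}$, and $\{0\}$ is open.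

**$\mathsf{GST}_1$ (the Ginsburg–Sands theorem for $T_1$ spaces).** Every infinite $T_1$ CSC space $\langle X,\mathcal U,k\rangle$ has an infinite subspace $Y\subseteq X$ that is either discrete or has the cofinite topology.

In the example, the points that go into the discrete subspace are those $x$ for which some $U_i\ni x$ is bounded by some $b$: a condition $\exists i\,\exists b\,\forall y$, again $\Sigma^0_2$. Section 3 turns this into a proof.

It is a known result of Chong, Slaman and Yang that Ramsey's theorem for pairs, $\mathsf{RT}^2_2$, does not imply $\mathsf I\Sigma^0_2$ over $\mathsf{RCA}_0$. The problem treated here, from the paper "The Ginsburg–Sands theorem and computability theory" (arXiv:2402.05990) by Benham, De Lapo, Dzhafarov, Solomon and Villano, is: does $\Sigma^0_2\text{-}\mathsf{Subset}$ or $\mathsf{GST}_1$ imply $\mathsf I\Sigma^0_2$ over $\mathsf{RCA}_0$? The answer is no, for both.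

**Theorem A.** There is a model of $\mathsf{WKL}_0+\mathsf{COH}+\Sigma^0_2\text{-}\mathsf{Subset}+\mathsf{GST}_1+\neg\mathsf I\Sigma^0_2$.

**Theorem B.** $\mathsf{WKL}_0+\mathsf{COH}+\Sigma^0_2\text{-}\mathsf{Subset}+\mathsf{GST}_1$ is conservative over $\mathsf{RCA}_0$ for sentences $\forall X\,\forall x\,\exists y\,\forall z\,\theta$ with $\theta$ bounded.

Theorem A answers the question for both principles, even jointly and with $\mathsf{WKL}_0+\mathsf{COH}$ added. Theorem B is a strengthening that the answer does not need. Note at once that the model cannot have the true natural numbers as its number part, since these satisfy induction for every formula.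

## 3. A cohesive set reduces $\mathsf{GST}_1$ to $\Sigma^0_2\text{-}\mathsf{Subset}$

**Proposition 1.** $\mathsf{RCA}_0+\mathsf{COH}+\Sigma^0_2\text{-}\mathsf{Subset}\vdash\mathsf{GST}_1$.

*Proof.* Let $\langle X,\mathcal U,k\rangle$ be an infinite $T_1$ CSC space.

**Step 1: make each basic set trivial on a tail.** Let $x_0<x_1<\cdots$ enumerate $X$. Apply $\mathsf{COH}$ to the sets $\{n:x_n\in U_i\}$ and carry the result back to $X$. We get an infinite $C\subseteq X$ such that for all $i$, $C\subseteq^*U_i$ or $C\subseteq^*\overline{U_i}$.

**Step 2: separate the points by a $\Sigma^0_2$ condition.** Put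
$$A=\{x\in C:\exists i\,\exists b\,(x\in U_i\wedge\forall y\in C\,(y>b\to y\notin U_i))\}.$$
Applying $\Sigma^0_2\text{-}\mathsf{Subset}$ through the increasing enumeration of $C$, we get an infinite $Y\subseteq C$ with $Y\subseteq A$ or $Y\subseteq C\setminus A$.

**Step 3: if $Y\subseteq C\setminus A$, the topology is cofinite.** Let $x\in U_i\cap Y$. As $x\notin A$, $C\not\subseteq^*\overline{U_i}$, so $C\subseteq^*U_i$. Thus each $U_i\cap Y$ is empty or cofinite in $Y$.

**Step 4: if $Y\subseteq A$, the subspace is discrete.** Let $x\in Y$, with witnesses $i_0,b$. The set $U_{i_0}$ avoids the $y\in Y$ above $b$; we use $T_1$ to remove the boundedly many others. Let $y_0,\dots,y_{m-1}$ list the $y\in Y$ with $y\le b$, $y\ne x$. By $T_1$ and $\mathsf B\Sigma^0_1$ there is a finite sequence $\langle i'_l\rangle_{l<m}$ with $x\in U_{i'_l}$ and $y_l\notin U_{i'_l}$. Let $j_0=i_0$ and $j_{l+1}=k(x,j_l,i'_l)$. By $\Delta^0_1$ induction, $x\in U_{j_l}$ for all $l\le m$, and so $U_{j_{l+1}}\subseteq U_{j_l}\cap U_{i'_l}$. Fix $y\in Y\setminus\{x\}$. If $y>b$, then $y\notin U_{j_0}$. If $y=y_l$, then $y\notin U_{j_{l+1}}$.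 Once $y$ is outside $U_{j_l}$, it is outside $U_{j_{l+1}}$, so by $\Delta^0_1$ induction $y\notin U_{j_m}$. Hence $U_{j_m}\cap Y=\{x\}$. $\square$

So it suffices to build a model of $\mathsf{WKL}_0+\mathsf{COH}+\Sigma^0_2\text{-}\mathsf{Subset}+\neg\mathsf I\Sigma^0_2$.

## 4. Change sets, and why triples decide too much

We first replace $\Sigma^0_2$ formulas by a single set. For a set $Z$ of pairs write $Z_x=\{s:\langle x,s\rangle\in Z\}$.

**Lemma 2 ($\mathsf{RCA}_0$).** For every $\Sigma^0_2$ formula $\varphi(x)$ there is a set $Z$ such that for all $x$: $\varphi(x)$ holds if and only if $Z_x$ is bounded.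

*Proof.* Let $\varphi(x)=\exists u\,\forall v\,\psi(x,u,v)$ with $\psi$ bounded. Let $u_s(x)$ be the least $u\le s$ with $\forall v\le s\,\psi(x,u,v)$, or $s+1$ if there is none. This is nondecreasing in $s$: if $u=u_{s+1}(x)\le s$, then $u$ also passes the test at $s$, so $u_s(x)\le u$; and if $u_{s+1}(x)\ge s+1$, use $u_s(x)\le s+1$. Let $Z_x=\{s>0:u_s(x)\ne u_{s-1}(x)\}$. The set $Z$ exists by $\Delta^0_1$ comprehension.

If $\varphi(x)$ holds with witness $u$, then $u_s(x)\le u$ for $s\ge u$, hence for all $s$ by monotonicity. By $\mathsf I\Sigma^0_1$ the values $u_s(x)$ have a maximum, and by monotonicity $u_s(x)$ is constant once the maximum is reached. So $Z_x$ is bounded. Conversely, let $Z_x$ be bounded and let $u$ be the eventual value. For all large $s$ we have $u=u_s(x)\le s$, so $\forall v\le s\,\psi(x,u,v)$. Hence $\forall v\,\psi(x,u,v)$. $\square$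

For example, let $\psi(x,u,v)$ say "$v\le u$ or $g(v)\ne x$", so that $\varphi(x)$ says that $g$ takes the value $x$ only boundedly often. If $g(v)=x$ exactly for $v=3,5$, then $u_s(x)$ is $0$ for $s\le2$, is $3$ for $s=3,4$, and is $5$ for $s\ge5$. So $Z_x=\{3,5\}$.

We therefore seek an infinite $Y$ such that $Z_x$ is bounded for all $x\in Y$, or unbounded for all $x\in Y$. A sensible first attempt is to color triples $x<y<z$ according to whether $Z_x$ meets $[y,z)$, and to take a homogeneous set. So consider:

$(*)$ *For every set $Z$ of pairs there is an infinite $H$ such that either $Z_x\cap[y,z)=\emptyset$ for all $x<y<z$ in $H$, or $Z_x\cap[y,z)\ne\emptyset$ for all $x<y<z$ in $H$.*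

This does yield a solution. In the first case each $Z_x$, $x\in H$, is bounded by the next element of $H$ after $x$; in the second case each $Z_x$, $x\in H$, is unbounded. The attempt fails because $(*)$ is too strong.

**Proposition 3.** $\mathsf{RCA}_0+(*)$ proves $\mathsf{ACA}_0$, hence $\mathsf I\Sigma^0_2$.

*Proof.* It is a textbook fact that $\mathsf{ACA}_0$ follows over $\mathsf{RCA}_0$ once the range of every one-to-one function exists. Let $f$ be one-to-one and let $Z_x=\{n:f(n)<x\}$. Take $H$ from $(*)$. The second case is impossible: fix $x\in H$ and $y_0<\dots<y_{x+1}$ in $H$ above $x$. Each of the $x+1$ disjoint intervals $[y_i,y_{i+1})$, $i\le x$, contains an $n$ with $f(n)<x$, so $f$ takes values below $x$ at $x+1$ different arguments, against injectivity. So the first case holds. Given $v$, let $x<y$ be the first two elements of $H$ above $v$. If $f(n)=v$ with $n\ge y$, choose $z\in H$ with $z>n$; then $n\in Z_x\cap[y,z)$, a contradiction. Thus $v$ is in the range of $f$ if and only if $f(n)=v$ for some $n<y$, and the range exists by $\Delta^0_1$ comprehension. Finally, $\mathsf{ACA}_0$ has all arithmetically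 definable sets, so it proves induction for all arithmetical formulas. $\square$

So our model must solve the $\Sigma^0_2$ problem without deciding, for all triples from an infinite set, whether $Z_x$ meets $[y,z)$. The way out is to test $Z_x$ only on *selected* intervals: those spanned by the nodes of a tree. Along any branch these intervals are nested, so the ones that $Z_x$ meets are an initial part of the branch, and a single number records them. We shall make this number depend only on the depth at which $x$ leaves the branch, and then compare numbers with depths.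

## 5. Cuts, coded sets, and $\mathsf{WKL}_0$

Let $K$ be a nonstandard model of $\mathsf I\Sigma_1$. A set is *$K$-finite* if it is coded by an element of $K$. We use these standard facts. A nonempty $K$-finite set has a maximum and a minimum. Primitive recursive functions are total in $K$, and induction for primitive recursive predicates holds. If $\Phi$ is a bounded formula, with $K$-finite set parameters, and $w\in K$, then $\{x<w:\Phi(x)\}$ is $K$-finite.

**Definition.** A *proper cut* $J$ of $K$ is a nonempty initial segment, closed under successor, with $J\ne K$. Put $\mathrm{Cod}=\{S\cap J:S\text{ is }K\text{-finite}\}$. The cut is *semiregular* if for every $a\in J$ and every $K$-finite function $g:[0,a]\to K$, the set $g([0,a])\cap J$ is bounded in $J$.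

The standard cut $\omega$ is semiregular: for standard $a$ the function $g$ has only finitely many values. For nonstandard $a$, the cut $\{z:z<an\text{ for some standard }n\}$ is not semiregular: the values of $g(u)=au$ $(u\le a)$ inside the cut are the $au$ with $u$ standard, and these are cofinal in the cut.

**Proposition 4.** If $J$ is a semiregular proper cut of $K$, then $(J,\mathrm{Cod})\models\mathsf{WKL}_0$. Moreover, bounded formulas with number parameters in $J$ and set parameters $\hat S\cap J$ have the same truth value in $J$ as in $K$ with $\hat S$ in place of $\hat S\cap J$.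

*Proof.* Throughout, $\hat S$ is a $K$-finite set with $S=\hat S\cap J$, and $w$ is a fixed element of $K\setminus J$.

**Step 1: $J$ is closed under $+$ and $\cdot$, so that it is a structure for arithmetic.** If $a\in J$ but $2a\notin J$, then $g(u)=a+u$ $(u\le a)$ takes every value $z\in J$ with $z\ge a$, since such $z$ are $<2a$. These are unbounded in $J$, against semiregularity. As $a+b\le2\max(a,b)$, $J$ is closed under $+$. Now suppose $a\in J$, $a\ge1$, $a^2\notin J$, and let $g(u)=au$ $(u\le a)$. For $z\in J$ with $z\ge a$ we have $z<a^2$, so $\lfloor z/a\rfloor+1\le a$ and $z<a(\lfloor z/a\rfloor+1)\le z+a\in J$. So the values of $g$ in $J$ are cofinal in $J$, a contradiction.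

**Step 2: absoluteness.** By Step 1, terms with arguments in $J$ have their values in $J$. As $J$ is an initial segment, bounded quantifiers range over the same elements in $J$ and in $K$, and $t\in\hat S\cap J$ iff $t\in\hat S$ for $t\in J$. This gives the second statement.

**Step 3: $\mathsf I\Sigma^0_1$.** Let $\varphi(x)=\exists y\,\psi(x,y)$ with $\psi$ bounded, and let $a\in J$ with $\neg\varphi(a)$. We show that there is a least $x\le a$ with $\neg\varphi(x)$; induction for $\varphi$ follows. Let $g(x)$, $x\le a$, be the least $y<w$ with $K\models\psi(x,y)$, or $w$ if there is none. By absoluteness, $\varphi(x)$ holds in the model iff $g(x)\in J$. Let $c\in J$ be a strict bound of $g([0,a])\cap J$. Then $\{x\le a:\varphi(x)\}=\{x\le a:g(x)<c\}$ is $K$-finite, so its complement in $[0,a]$ is $K$-finite and, containing $a$, has a least element.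

**Step 4: $\Delta^0_1$ comprehension.** Suppose that in the model $\exists y\,\psi_0(x,y)\leftrightarrow\neg\exists y\,\psi_1(x,y)$ for all $x\in J$, with $\psi_0,\psi_1$ bounded. Evaluate in $K$ the set
$$S=\{x<w:\exists y<w\,(\psi_0(x,y)\wedge\forall y'\le y\,\neg\psi_1(x,y'))\}.$$
Let $x\in J$. If $\psi_0(x,\cdot)$ has a witness $y\in J$, then no $y'\in J$ satisfies $\psi_1(x,y')$, so $x\in S$. Otherwise some $y'\in J$ satisfies $\psi_1(x,y')$, and every $y<w$ with $\psi_0(x,y)$ lies above $J$, so $y'\le y$ and $x\notin S$. So $S\cap J$ is the required set. This proves $(J,\mathrm{Cod})\models\mathsf{RCA}_0$. In particular $J$ is closed under exponentiation, which is total in $\mathsf{RCA}_0$ and has a bounded graph formula.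

**Step 5: $\mathsf{WKL}$.** Let $B=\hat B\cap J$ be an infinite binary tree in the model. By $\mathsf{RCA}_0$, $B$ contains a string of every length $z\in J$: the strings of length $<z$ have bounded codes, so $B$ has a string of length at least $z$, which we restrict to $z$. Let $Q$ be the set of lengths of binary strings $\sigma\in\hat B$ all of whose initial segments are in $\hat B$. Then $Q$ is $K$-finite and $J\subseteq Q$. As $J$ has no maximum, it is not $K$-finite, so there is $z\in Q\setminus J$. Let $\sigma$ be a corresponding string. For $i\in J$, $\sigma\restriction i$ has its code in $J$, by closure under exponentiation, so $\sigma\restriction i\in\hat B\cap J=B$. Hence $\sigma$ restricted to $J$ is a path through $B$, and it is in $\mathrm{Cod}$. $\square$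

It remains to build a semiregular cut that also handles $\mathsf{COH}$ and $\Sigma^0_2\text{-}\mathsf{Subset}$ and violates $\mathsf I\Sigma^0_2$.

## 6. Labeled trees

Sections 6 to 8 are finite combinatorics, to be applied inside $K$ to $K$-finite objects. For Theorem A we shall take $K$ to be an elementary extension of $\mathbb N$, and the lemmas, being first-order statements true in $\mathbb N$, hold in $K$. For Theorem B we only know $K\models\mathsf I\Sigma_1$. The proofs then go through in $K$ as they stand: every object is constructed by primitive recursion on codes of finite objects (a choice is made by taking the least or leftmost candidate), every induction is on a primitive recursive predicate, and the function $E_k(b)$ below is primitive recursive in $(k,b)$.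

"Above" and "below" in a tree always include equality; otherwise we say "strictly" or "proper".

**Definition.** A *$d$-level tree* $T$ is a finite rooted tree with all leaves at depth $d$. Its leaves are distinct numbers. Siblings are ordered so that if $\chi$ is left of $\chi'$, every leaf below $\chi$ is less than every leaf below $\chi'$. We write $X$ for the set of leaves, $X_\zeta$ for the set of leaves below the node $\zeta$, $H_\zeta=[\min X_\zeta,\max X_\zeta]$ for the *hull* of $\zeta$, and $c_\zeta$ for its number of children. Every node $\zeta$, leaves included, carries a *label* $b_\zeta$ such that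

* (L1) $b_\zeta\ge d$;
* (L2) $b_\zeta\ge x$ for every leaf $x<\min X_\zeta$;
* (L3) $b_\zeta\ge c_\nu$ for every proper ancestor $\nu$ of $\zeta$;
* (L4) $b_\chi\ge b_\zeta$ if $\chi$ is a child of $\zeta$.

Each $X_\zeta$ is convex in $X$, hulls of incomparable nodes are disjoint, and $H_\chi\subseteq H_\zeta$ if $\chi$ is below $\zeta$.

Largeness is measured by $E_0(b)=b+4$ and $E_{k+1}(b)=2^{(b+2)^3E_k(b)}$. Since $2^n\ge n$, $E_k(b)$ is nondecreasing in $k$, so $E_k(b)\ge b+4$. $T$ is *$k$-large* if $c_\zeta\ge E_k(b_\zeta)$ for all internal $\zeta$. So a node branches enormously compared with its own label. Its label bounds everything to its left and the branching above it, while its descendants may have far larger labels.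

For example, let $d=1$, let the root have label $1$ and the five leaves $6,7,8,9,10$, with labels $5,6,7,8,9$. Each leaf label is at least $d=1$, at least every smaller leaf, at least the branching number $5$ of the root, and at least the root label. As $5=E_0(1)$, this is a $0$-large $1$-level tree.

**Definition.** $T'$ is a *$d'$-level subtree* of $T$ if its nodes are nodes of $T$ and its leaves are leaves of $T$, with inherited ancestor relation, order and labels; there are $\delta_0<\dots<\delta_{d'}=d$ such that nodes of depth $j$ in $T'$ have depth $\delta_j$ in $T$; and distinct $T'$-children of a node $\zeta$ lie below distinct $T$-children of $\zeta$.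

This relation is transitive. For $\zeta\in T'$ we have $X'_\zeta=X'\cap X_\zeta$. The label conditions are inherited. (L1): $d'\le d$. (L2): if $x\in X'$ and $x<\min X'_\zeta$, then $x\notin X_\zeta$, so $x<\min X_\zeta$ by convexity, and (L2) in $T$ applies. (L3): $c'_\nu\le c_\nu$. (L4): a $T'$-child of $\zeta$ is a $T$-descendant of $\zeta$. We use two kinds of examples: $T_\zeta$, which is everything below $\zeta$ and is $k$-large if $T$ is; and *thinnings*, which keep the root and, at each retained node, a nonempty set of children. In the Subset step we shall also skip levels.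

## 7. Pruning, and the thinning for $\mathsf{COH}$

**Lemma 5 (pruning).** For each node $\zeta$ of $T$ let $\kappa_\zeta$ be a coloring of $X_\zeta$ with at most $q_\zeta$ colors, such that for a child $\chi$ of $\zeta$ and $x,y\in X_\chi$, $\kappa_\chi(x)=\kappa_\chi(y)$ implies $\kappa_\zeta(x)=\kappa_\zeta(y)$. Then $T$ has a thinning $T'$ with each $\kappa_\zeta$ ($\zeta\in T'$) constant on $X'_\zeta$ and $c'_\zeta\ge c_\zeta/q_\zeta$. In particular, if $T$ is $(k+1)$-large and $q_\zeta\le2^{(b_\zeta+2)^3}$ for all $\zeta$, then $T'$ is $k$-large.

*Proof.* Work from the leaves upward. At a leaf there is nothing to do. If the subtrees below the children $\chi$ of $\zeta$ have been thinned so that $\kappa_\chi$ is constant on each, then by the refinement condition $\kappa_\zeta$ is constant below each child. Keep the children with the most popular value; they number at least $c_\zeta/q_\zeta$. For the last claim, write $b=b_\zeta$: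
$$c'_\zeta\ge 2^{(b+2)^3E_k(b)}/2^{(b+2)^3}=2^{(b+2)^3(E_k(b)-1)}\ge2^{E_k(b)-1}\ge E_k(b),$$
because $2^{n-1}\ge n$ for $n\ge1$. $\square$

The use of the lemma is always the same: at $\zeta$ we may make constant any information whose size is controlled by $b_\zeta$, provided that the information attached to a child includes that attached to its parent.

**Lemma 6 ($\mathsf{COH}$ step).** Let $T$ be $(k+1)$-large and let $R=\langle R_e\rangle$ be given. There is a $k$-large thinning $T'$ such that for every node $\zeta$ of $T'$ and every $e\le b_\zeta$, $X'_\zeta\subseteq R_e$ or $X'_\zeta\cap R_e=\emptyset$.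

*Proof.* Apply Lemma 5 with $\kappa_\zeta(y)=\langle R_e(y)\rangle_{e\le b_\zeta}$, where $R_e(y)$ is the truth value of $y\in R_e$. Refinement holds as $b_\chi\ge b_\zeta$ by (L4), and $q_\zeta\le2^{b_\zeta+1}\le2^{(b_\zeta+2)^3}$. $\square$

## 8. Hit counts and homogeneous levels

Let $T$ be a $d$-level tree and $Z$ a set of pairs. For a leaf $x$, a node $\xi$ is *hit by* $x$ if $Z_x\cap H_\xi\ne\emptyset$. For leaves $x,y$ let
$$\theta_x(y)\in[0,d+1]\quad\text{be the number of nodes above } y \text{ that are hit by } x .$$
Hulls are nested, so if a node is hit by $x$, so are its ancestors. Hence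
$$\text{the nodes above } y \text{ hit by } x \text{ are exactly those of } T\text{-depth}<\theta_x(y). \tag{2}$$

For example, let the root have two children $\alpha,\beta$, let $\alpha$ have the leaves $10,20$ and $\beta$ the leaves $30,40$ (labels play no role here). The hulls are $[10,40]$ at the root, $[10,20]$ at $\alpha$, $[30,40]$ at $\beta$, and single points at the leaves. If $Z_{10}=\{33\}$, then the root and $\beta$ are hit by $10$ and nothing else, so $\theta_{10}(20)=1$ and $\theta_{10}(30)=\theta_{10}(40)=2$. If $Z_{10}=\{33,40\}$, then $\theta_{10}(40)=3$ but $\theta_{10}(30)=2$.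

**Lemma 7 (Ramsey bound).** If $Q\ge2$, $m\ge1$, and the pairs from $N\ge Q^{Qm}$ linearly ordered vertices are colored with $Q$ colors, there is a homogeneous set of size $m$.

*Proof.* Repeatedly take the first remaining vertex $v$ and keep only those later vertices $v'$ for which $(v,v')$ has a most popular color. If at least $Q^M$ vertices remain before a step, $M\ge1$, then at least $\lceil(Q^M-1)/Q\rceil=Q^{M-1}$ remain after it. So at least $Qm$ steps are possible. They give vertices $v_1,\dots,v_{Qm}$ such that the color of $(v_a,v_b)$, $a<b$, depends only on $a$. Assign this color to $v_a$, and any color to the last vertex. By the pigeonhole principle $m$ of these vertices have the same color, and they form a homogeneous set. $\square$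

**Lemma 8 (Subset step).** Let $T$ be $d$-level and $(k+4)$-large, $4^r\le d$, $r\ge2$, and let $Z$ be a set of pairs. There are a $k$-large $r$-level subtree $T^*$ of $T$, with $T^*$-depths $0,\dots,r-1$ corresponding to $T$-depths $j_0<\dots<j_{r-1}$ $(<d)$, and numbers $t_{j_0},\dots,t_{j_{r-1}}$ such that:

1. if $\nu\in T^*$ has $T^*$-depth $i<r$, $\chi$ is left of $\chi'$ among its $T^*$-children, $x\in X^*_\chi$ and $y\in X^*_{\chi'}$, then $\theta_x(y)=t_{j_i}$;
2. either (color 1) $t_{j_i}\le j_l$ for all $i<l<r$, or (color 0) $t_{j_i}>j_l$ for all $i<l<r$.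

Here $\theta$ always refers to the hulls of the original tree $T$. Five passes remove, one after another, the dependence of $\theta_x(y)$ on $y$, on $x$, on the pair of siblings, and on the node where $x$ and $y$ part; the last pass chooses levels.

*Proof.* **Pass 1: make $\theta_x$ constant below nodes to the right of $x$.** Apply Lemma 5 with $\kappa_\zeta(y)=\langle\theta_x(y)\rangle_{x\le b_\zeta,\,x\in X}$. Refinement holds by (L4). By (L1), $d+2\le b_\zeta+2\le2^{b_\zeta+2}$, so $q_\zeta\le(d+2)^{b_\zeta+1}\le2^{(b_\zeta+2)^2}$. The result $T^1$ is $(k+3)$-large, and for all $\zeta\in T^1$ and all leaves $x\le b_\zeta$ of $T$, $\theta_x$ is constant on $X^1_\zeta$.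

**Pass 2: remove the dependence on $x$ within its sibling.** For $x\in X^1_\zeta$ let $\kappa_\zeta(x)$ be the tuple indexed by all pairs $(\nu,\chi')$, where $\nu$ is a proper ancestor of $\zeta$ in $T^1$ and $\chi'$ is a $T^1$-child of $\nu$ to the right of the child of $\nu$ above $\zeta$; its entry at $(\nu,\chi')$ is the constant value of $\theta_x$ on $X^1_{\chi'}$. This value exists by Pass 1: $x<\min X^1_{\chi'}$, so $x\le b_{\chi'}$ by (L2). Refinement holds because the index set for a child contains that for the parent. By (L3) each of the at most $d$ proper ancestors contributes at most $b_\zeta$ pairs, so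
$$q_\zeta\le(d+2)^{d\,b_\zeta}\le2^{(b_\zeta+2)b_\zeta^2}\le2^{(b_\zeta+2)^3}.$$
Lemma 5 gives a $(k+2)$-large thinning $T^2$. Let $\chi$ be left of $\chi'$ among the children of $\nu$ in $T^2$. Then $(\nu,\chi')$ is an index for $\zeta=\chi$, and $\kappa_\chi$ is constant on $X^2_\chi$. So $\theta_x(y)$ has one value $\tau(\chi,\chi')$ for all $x\in X^2_\chi$, $y\in X^2_{\chi'}$.

**Pass 3: remove the dependence on the pair of siblings.** The function $\tau$ colors pairs of children of $\nu$ with $Q=d+2$ colors. Write $b=b_\nu$. By (L1), $Q\le b+2$, so for every $m$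
$$Q^{Qm}\le(b+2)^{(b+2)m}\le2^{(b+2)^2m}\le2^{(b+2)^3m}.$$
With $m=E_{k+1}(b)$ the right side is $E_{k+2}(b)\le c^2_\nu$, where $c^2_\nu$ is the number of $T^2$-children of $\nu$. By Lemma 7 we may keep, at every node $\nu$, at least $E_{k+1}(b_\nu)$ children on which $\tau$ is constant, with value $t_\nu$. This gives a $(k+1)$-large thinning $T^3$.

**Pass 4: make $t_\nu$ depend only on depth.** Apply Lemma 5 to $T^3$ with $\kappa_\zeta(y)=\langle t_\nu:\nu\text{ internal, above }y\text{, below }\zeta\rangle$, listed by depth. Refinement holds because $\kappa_\zeta(y)$ is $t_\zeta$ followed by $\kappa_\chi(y)$ for the child $\chi$ of $\zeta$ above $y$. Also $q_\zeta\le(d+2)^d\le2^{(b_\zeta+2)^2}$. In the resulting $k$-large $T^4$ the coloring at the root is constant, which says that $t_\nu$ depends only on the depth $j$ of $\nu$; write $t_j$ for it $(0\le j<d)$.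

**Pass 5: compare thresholds with depths.** Color a pair $j<l<d$ by $1$ if $t_j\le l$ and by $0$ otherwise. As $d\ge4^r=2^{2r}$, Lemma 7 with $Q=2$ gives a homogeneous set $j_0<\dots<j_{r-1}$. Let the root of $T^*$ be a node of $T^4$ of depth $j_0$. As $T^*$-children of a retained node of depth $j_i$ choose, below each of its $T^4$-children, one node of depth $j_{i+1}$ (a leaf if $i=r-1$). This is an $r$-level subtree. Branching numbers and labels of retained internal nodes are unchanged, so $T^*$ is $k$-large. Statement 2 is the homogeneity. For statement 1, $\chi$ and $\chi'$ lie below distinct $T^4$-children of $\nu$, in the same order, so $\theta_x(y)=t_\nu=t_{j_i}$. $\square$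

The price is that the height drops from $d$ to about $\log_4d$. If $d$ is nonstandard, so is $\lfloor\log_4d\rfloor$, and we can pay this price infinitely often.

## 9. Trees of nonstandard height

The function $f$ in the next lemma is needed only for Theorem B. For Theorem A read $f(x)=x$ and $p=0$.

**Lemma 9.** Let $K$ be a nonstandard model of $\mathsf I\Sigma_1$, $f:K\to K$ nondecreasing with $f(x)\ge x$ and $(K,f)\models\mathsf I\Sigma_1(f)$, and $p\in K$. There are a nonstandard $D\in K$ and a $K$-finite $D$-level $D$-large tree such that all labels are $\ge\max(p,D)$, all leaves are $>f(\max(p,D))$, and consecutive leaves $x<x'$ satisfy $f(x)<x'$.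

*Proof.* **Step 1: standard heights, arbitrary largeness.** We show by external induction on the standard number $d$: for all $k,p\in K$ there is a $K$-finite $d$-level tree satisfying (L2)–(L4) and the $k$-largeness condition, with all leaves $>f(p)$, all labels $\ge p$, and $f(x)<x'$ for consecutive leaves $x<x'$.

For $d=0$ take one leaf $f(p)+1$ with label $p$.

For $d+1$, give the root the label $p$ and $c=E_k(p)$ children, and put $p_0=\max(p,c)$. Choose a sequence of trees $T^0,\dots,T^{c-1}$, where $T^i$ comes from the case $d$ with $k$ and $p_i$, and $p_{i+1}$ is the largest leaf of $T^i$; these are the trees below the children of the root. The existence of the sequence is proved by $\Sigma_1(f)$ induction on its length: "there is such a sequence of length $i$" is $\Sigma_1(f)$, and it extends by one term because the case $d$ holds for all parameters. Note $p_{i+1}>f(p_i)\ge p_i$. We check the requirements.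

* Order and spacing: all leaves of $T^{i+1}$ exceed $f(p_{i+1})\ge p_{i+1}$, and $p_{i+1}$ is the largest leaf of $T^i$. All leaves exceed $f(p_0)\ge f(p)$.
* All labels in $T^i$ are $\ge p_i$. Now $p_i\ge c$, which gives (L3) for the root as ancestor; $p_i$ bounds all leaves of $T^{i'}$ with $i'<i$, which gives (L2) for these leaves; and $p_i\ge p$, which gives (L4) at the root.
* (L2) at the root is vacuous. The root has $c=E_k(p)$ children and label $p$, as $k$-largeness demands.
* The remaining conditions hold inside each $T^i$ by hypothesis.

**Step 2: pass to a nonstandard height.** For standard $D$, use Step 1 with $d=k=D$ and with $\max(p,D)$ in place of $p$. All labels are then $\ge D$, which is (L1), so a tree as required in the lemma exists for every standard $D$. The set of all $D\in K$ for which such a tree exists is $\Sigma_1(f)$. If it contained no nonstandard $D$, it would be the standard cut, which contains $0$, is closed under successor and is not all of $K$; this contradicts $\mathsf I\Sigma_1(f)$. $\square$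

With $f(x)=x$, $d=1$, $k=0$, $p=1$, Step 1 produces exactly the tree with leaves $6,\dots,10$ from Section 6.

## 10. A descending path and its cut

Let $K$ be a countable nonstandard model of $\mathsf I\Sigma_1$, with $f,p$ as in Lemma 9. (For Theorem A: $K$ a countable nonstandard elementary extension of $\mathbb N$, $f=\mathrm{id}$, $p=0$.) Let $T_0$ be the tree of Lemma 9, with $d_0=k_0=D$. As $K$ is countable, we can fix an $\omega$-list of tasks in which each task occurs infinitely often. The tasks are:

* (a) all $K$-finite functions $g$ with domain some $[0,a]$;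
* (b) all $K$-finite $R$, read as sequences $R_e=\{y:\langle e,y\rangle\in R\}$;
* (c) all $K$-finite $Z$, read as sets of pairs.

Suppose $T_n$ ($n\in\omega$) is a $d_n$-level $k_n$-large tree with root $\rho_n$ and with $d_n,k_n$ nonstandard. Treat the $n$-th task as follows.

* (a) If $a\le b_{\rho_n}$, let $\chi$ be a non-first child of $\rho_n$ whose hull in $T_n$ contains no value of $g$. It exists: $\rho_n$ has at least $b_{\rho_n}+4$ children, so at least $b_{\rho_n}+3>a+1$ non-first ones, their hulls are disjoint, and $g$ has at most $a+1$ values. If $a>b_{\rho_n}$, let $\chi$ be the second child. Put $T_{n+1}=(T_n)_\chi$, $d_{n+1}=d_n-1$, $k_{n+1}=k_n$.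
* (b) Let $T_{n+1}=T'$ from Lemma 6, with $k=k_n-1$. Here $d_{n+1}=d_n$ and $k_{n+1}=k_n-1$.
* (c) Let $T_{n+1}=T^*$ from Lemma 8, with $r=\lfloor\log_4d_n\rfloor$ and $k=k_n-4$. Here $d_{n+1}=r$ and $k_{n+1}=k_n-4$.

Again $d_{n+1},k_{n+1}$ are nonstandard, so the construction continues through all $n\in\omega$.

Write $X^{(n)}$ for the leaf set of $T_n$ and $X^{(m)}_\zeta$ for the set of leaves of $T_m$ below $\zeta$. For $n\ge m$, $T_n$ is a subtree of $T_m$; so $\rho_n$ is an internal node of $T_m$, and $X^{(n)}\subseteq X^{(m)}_{\rho_n}$. Hence $\min X^{(n)}$ is nondecreasing and $\max X^{(n)}$ nonincreasing in $n$. Let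
$$J=\{z\in K:z<\min X^{(n)}\text{ for some }n\},\qquad\mathrm{Cod}=\{S\cap J:S\ K\text{-finite}\},\qquad \mu^m_n=\min X^{(m)}_{\rho_n}\ (n\ge m).$$

**Lemma 10.**

* (i) $\min X^{(n)}\in J$ and $\max X^{(n)}\notin J$ for all $n$. $J$ is a proper cut, and $X^{(m)}\cap J$ is unbounded in $J$ for each $m$.
* (ii) Let $n\ge m$ and let $\zeta$ be a node of $T_m$ with $\rho_n$ below $\zeta$. Then $\min X^{(m)}_\zeta\le\min X^{(n)}\in J$ and $\max X^{(m)}_\zeta\ge\max X^{(n)}\notin J$, and every $y\in X^{(m)}\cap J$ with $y\ge\min X^{(m)}_\zeta$ is in $X^{(m)}_\zeta$. In particular $\mu^m_n\in J$.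
* (iii) For each $u\in J$ and each $m$, $u<\mu^m_n$ for all large $n$.
* (iv) For each $u\in J$, $b_{\rho_n}\ge u$ for all large $n$.

So the hull of a node on the descending path starts inside $J$ and ends outside $J$: it straddles the cut.

*Proof.* (i) At a type (a) stage a non-first child is chosen, so $\min X^{(n+1)}>\min X^{(n)}$. There are infinitely many such stages, so $\min X^{(n)}\in J$, and $J$ is closed under successor. For $l\ge n$ we have $\max X^{(n)}\ge\max X^{(l)}\ge\min X^{(l)}$, and for $l<n$ we have $\min X^{(l)}\le\min X^{(n)}\le\max X^{(n)}$. So $\max X^{(n)}\notin J$, and $J$ is proper. Finally, $\min X^{(n)}\in X^{(m)}\cap J$ for $n\ge m$, and these elements are cofinal in $J$.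

(ii) The inequalities follow from $X^{(n)}\subseteq X^{(m)}_{\rho_n}\subseteq X^{(m)}_\zeta$ and (i). If $y\in X^{(m)}\cap J$ and $y\ge\min X^{(m)}_\zeta$, then also $y<\max X^{(m)}_\zeta$, since the latter is not in $J$. So $y\in X^{(m)}_\zeta$ by convexity. For the last statement take $\zeta=\rho_n$.

(iii) Let $u<\min X^{(l)}$; we may take $l\ge m$. Let $n'\ge l$ be a type (a) stage, with chosen child $\chi=\rho_{n'+1}$, and let $n>n'$. The leaf $x=\min X^{(n')}\ge\min X^{(l)}>u$ lies below the first child of $\rho_{n'}$ in $T_{n'}$, so it is not below $\chi$. As $\rho_n$ is below $\chi$, $x\notin X^{(m)}_{\rho_n}$. Also $x<\min X^{(n)}\in X^{(m)}_{\rho_n}$. By convexity of $X^{(m)}_{\rho_n}$ in $X^{(m)}$, $u<x<\mu^m_n$.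

(iv) By (iii) for $m=0$ there is $n_1$ with $u<\mu^0_{n_1}$. As $\mu^0_{n_1}\in X^{(0)}\cap J$, (iii) gives $\mu^0_{n_1}<\mu^0_n$ for all large $n$. Then $\mu^0_{n_1}$ is a leaf of $T_0$ to the left of $X^{(0)}_{\rho_n}$, and (L2) in $T_0$ gives $b_{\rho_n}\ge\mu^0_{n_1}>u$. $\square$

## 11. Cohesive sets and $\Sigma^0_2$ subsets in the cut

**Proposition 11.** $(J,\mathrm{Cod})\models\mathsf{WKL}_0+\mathsf{COH}+\Sigma^0_2\text{-}\mathsf{Subset}+\mathsf{GST}_1$.

*Proof.* **Step 1: $J$ is semiregular, which gives $\mathsf{WKL}_0$ by Proposition 4.** Let $a\in J$ and let $g:[0,a]\to K$ be $K$-finite. The task $g$ occurs infinitely often, so by Lemma 10(iv) it is treated at some stage $n$ with $a\le b_{\rho_n}$. Then no value of $g$ is in $[\min X^{(n+1)},\max X^{(n+1)}]$. As $\max X^{(n+1)}\notin J$, every value of $g$ in $J$ is $<\min X^{(n+1)}\in J$.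

**Step 2: $\mathsf{COH}$.** Let $R=\hat R\cap J$ with $\hat R$ treated at stage $m$. Put $C=X^{(m+1)}\cap J$, which is infinite by Lemma 10(i). Given $e\in J$, take $n>m$ with $b_{\rho_n}\ge e$. By Lemma 6 at the node $\rho_n$ of $T_{m+1}$, membership in $\hat R_e$ is constant on $X^{(m+1)}_{\rho_n}$. By Lemma 10(ii) this set contains all $y\in C$ with $y\ge\mu^{m+1}_n\in J$. So $C\subseteq^*R_e$ or $C\subseteq^*\overline{R_e}$ in the model.

**Step 3: reduce $\Sigma^0_2\text{-}\mathsf{Subset}$ to a statement about hits.** Let $\varphi$ be $\Sigma^0_2$. By Lemma 2 in the model, there is $Z\in\mathrm{Cod}$ such that $\varphi(x)$ holds iff $Z_x$ is bounded in $J$. Let $Z=\hat Z\cap J$ with $\hat Z$ treated at stage $m$; then $Z_x=\hat Z_x\cap J$ for $x\in J$. Write $T=T_m$, $T^*=T_{m+1}$, $X^*=X^{(m+1)}$, and $r,j_i,t_{j_i}$ as in Lemma 8 for $T$ and $\hat Z$. Let $Y=X^*\cap J$, which is infinite. We claim: in color 1 all $x\in Y$ have $Z_x$ bounded in $J$, and in color 0 all $x\in Y$ have $Z_x$ unbounded in $J$. Then $Y$ is as required.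

**Step 4: locate where $x$ leaves the path.** Let $x\in Y$. By Lemma 10(iii) choose $n>m$ with $x<\mu^{m+1}_n=\min X^*_{\rho_n}$. Let $\nu$ be the meet of $x$ and $\rho_n$ in $T^*$, the deepest node above both. As $x\notin X^*_{\rho_n}$, $\nu\ne\rho_n$; as $\rho_n$ is internal, the leaf $x$ is not above $\rho_n$, so $\nu\ne x$. Let $\chi,\chi'$ be the $T^*$-children of $\nu$ above $x$ and above $\rho_n$, respectively. They are distinct, and $\chi$ is left of $\chi'$. Let $i$ be the $T^*$-depth of $\nu$. Since $\rho_n$ is internal in $T^*$, its $T^*$-depth is $\le r-1$, so $i\le r-2$. By Lemma 8(1),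
$$\theta_x(y)=t_{j_i}\quad\text{for all }y\in X^*_{\chi'}. \tag{3}$$

**Step 5: in color 1, $x$ misses a straddling hull.** Now $t_{j_i}\le j_{i+1}$, and $j_{i+1}$ is the $T$-depth of $\chi'$. By (2) and (3), $\chi'$ is not hit by $x$: $\hat Z_x\cap[\min X^{(m)}_{\chi'},\max X^{(m)}_{\chi'}]=\emptyset$. As $\rho_n$ is below $\chi'$, Lemma 10(ii) says $\min X^{(m)}_{\chi'}\in J$ and $\max X^{(m)}_{\chi'}\notin J$. So $Z_x=\hat Z_x\cap J$ is bounded by $\min X^{(m)}_{\chi'}\in J$.

**Step 6: in color 0, $x$ hits hulls just to the left of the path, arbitrarily far out in $J$.** Now $t_{j_i}>j_{r-1}$. Let $u\in J$; we find $s\in Z_x$ with $s>u$. By Lemma 10(iii) choose $n'\ge n$ with $u<\mu^m_{n'}$, then $n''>n'$ with $\mu^{m+1}_{n''}>\mu^{m+1}_{n'}$. So $\rho_{n''}$ is strictly below $\rho_{n'}$ in $T^*$. Among the nodes strictly below $\rho_{n'}$ and above $\rho_{n''}$ there is a node $\omega$ that is not the first child of its $T^*$-parent; otherwise $\mu^{m+1}_{n''}=\mu^{m+1}_{n'}$. Let $\xi$ be a $T^*$-sibling of $\omega$ to its left.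

The $T^*$-depth of $\xi$ is that of $\omega$, hence at most that of the internal node $\rho_{n''}$, hence $\le r-1$. So the $T$-depth of $\xi$ is $\le j_{r-1}<t_{j_i}$. Also $\xi$ is below $\rho_{n'}$, hence below $\rho_n$ and below $\chi'$. For $y\in X^*_\xi\subseteq X^*_{\chi'}$, (3) gives $\theta_x(y)=t_{j_i}$, and so by (2) $\xi$ is hit by $x$. Thus there is $s\in\hat Z_x$ with $\min X^{(m)}_\xi\le s\le\max X^{(m)}_\xi$.

On one side, $s\ge\min X^{(m)}_\xi\ge\mu^m_{n'}>u$, because $\xi$ is below $\rho_{n'}$. On the other side, $\xi$ and $\omega$ lie below distinct $T$-children of their $T^*$-parent, with $\xi$ to the left, so $s\le\max X^{(m)}_\xi<\min X^{(m)}_\omega\le\min X^{(n'')}\in J$, where the last inequality is Lemma 10(ii) for $\omega$ and $n''$. So $s\in\hat Z_x\cap J=Z_x$ and $s>u$. This proves the claim of Step 3.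

**Step 7: $\mathsf{GST}_1$** follows from Proposition 1. $\square$

## 12. A bounded sequence without a lower limit

We return to the function $\delta$ of Section 1, now on the leaves of $T_0$. Let $X=X^{(0)}$ and $X_\eta=X^{(0)}_\eta$. For $s\in X$, $s\ne\max X$, let $s^+$ be its successor in $X$ and let $\delta(s)$ be the $T_0$-depth of the meet of $s$ and $s^+$ in $T_0$.

**Proposition 12.** $(J,\mathrm{Cod})\models\neg\mathsf I\Sigma^0_2$. In fact $\delta\restriction(X\cap J)$ is in the model, has values below $d_0\in J$, and has no lower limit there.

*Proof.* **Step 1: the data belong to the model.** By Lemma 9 all leaves exceed $D=d_0$, so $\delta(s)<d_0<\min X\in J$. As $\max X\notin J$, $\delta$ is defined on all of $X\cap J$. So $X\cap J$ and $\delta\restriction(X\cap J)$ are in $\mathrm{Cod}$.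

**Step 2: a set of levels closed under successor.** Let $I$ be the set of $i$ such that some $\rho_n$ has $T_0$-depth $\ge i$. It is downward closed and contains $0$. Since all $\rho_n$ are internal in $T_0$, $d_0\notin I$. The $T_0$-depth of $\rho_n$ never decreases, and it strictly increases at each type (a) stage, so $I$ is closed under successor.

**Step 3: $I$ is $\Sigma^0_2$ in the model.** We claim that for $i<d_0$,
$$i\in I\iff(J,\mathrm{Cod})\models\exists u\,\forall s>u\,(s\in X\to\delta(s)>i). \tag{4}$$

Let $i\in I$. Then $i+1\in I$, so some $\rho_n$ is below a $T_0$-node $\eta$ of depth $i+1$. By Lemma 10(ii), $\min X_\eta\in J$ and $\max X_\eta\notin J$, and every $s\in X\cap J$ with $s\ge\min X_\eta$ is in $X_\eta$. For such $s$ we have $s\ne\max X_\eta$, so $s^+\in X_\eta$ by convexity. The meet of $s$ and $s^+$ is below $\eta$, and $\delta(s)\ge i+1$. So $u=\min X_\eta$ witnesses the right side.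

Let $i\notin I$ and $u\in J$. By Lemma 10(iii) choose $n<n'$ with $u<\mu^0_n<\mu^0_{n'}$, and let $s$ be the predecessor of $\mu^0_{n'}$ in $X$. Then $s\ge\mu^0_n>u$, $s\in J$, $s\notin X_{\rho_{n'}}$ and $s^+=\mu^0_{n'}\in X_{\rho_{n'}}$. The meet of $s$ and $s^+$ and the node $\rho_{n'}$ are both above $s^+$, hence comparable; the meet is not below $\rho_{n'}$, so it is a proper ancestor of $\rho_{n'}$. Thus $\delta(s)$ is less than the $T_0$-depth of $\rho_{n'}$. That depth is in $I$, hence $<i$, as $I$ is downward closed. So $\delta(s)<i$. As $u\in J$ was arbitrary, the right side of (4) fails.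

**Step 4: conclusion.** The $\Sigma^0_2$ formula "$i<d_0$ and the right side of (4)" defines in the model the set $I$, which contains $0$, is closed under successor, and omits $d_0\in J$. So $\mathsf I\Sigma^0_2$ fails. A lower limit $i$ of $\delta$ would be the least $i$ at which the right side of (4) fails. It would be $<d_0$, because the right side fails at $d_0-1$: $X\cap J$ is unbounded in $J$ and $\delta<d_0$. So by (4) it would be the least number outside $I$. There is none, since $0\in I$ and $I$ is closed under successor. $\square$

**Proof of Theorem A.** Take a countable nonstandard elementary extension $K$ of $\mathbb N$, $f=\mathrm{id}$ and $p=0$, and combine Propositions 11 and 12. $\square$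

Consequently neither $\Sigma^0_2\text{-}\mathsf{Subset}$ nor $\mathsf{GST}_1$ implies $\mathsf I\Sigma^0_2$ over $\mathsf{RCA}_0$.

## 13. Conservation for $\forall X\,\forall x\,\exists y\,\forall z\,\theta$

**Proof of Theorem B.** Suppose $\mathsf{RCA}_0\nvdash\forall X\,\forall x\,\exists y\,\forall z\,\theta(X,x,y,z)$ with $\theta$ bounded. We build a model of $\mathsf{WKL}_0+\mathsf{COH}+\Sigma^0_2\text{-}\mathsf{Subset}+\mathsf{GST}_1$ in which the sentence fails.

**Step 1: turn the failure into a growth function.** By compactness and the Löwenheim–Skolem theorem there are a countable $(M,\mathcal S)\models\mathsf{RCA}_0$ with $M$ nonstandard, $X_0\in\mathcal S$ and $x_0\in M$ such that $\forall y\,\exists z\,\neg\theta(X_0,x_0,y,z)$ holds in $(M,\mathcal S)$. Let $h(y)$ be the least such $z$ and $f(y)=\max\{y,h(0),\dots,h(y)\}$. Then $f\in\mathcal S$, so $(M,f)\models\mathsf I\Sigma_1(f)$; also $f$ is nondecreasing and $f(x)\ge x$.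

**Step 2: run the construction with this $f$.** Carry out Sections 9 to 11 with $K=M$, this $f$, and $p=x_0$; Lemmas 5 to 8 hold in $M$ as explained in Section 6. By Proposition 11, $(J,\mathrm{Cod})\models\mathsf{WKL}_0+\mathsf{COH}+\Sigma^0_2\text{-}\mathsf{Subset}+\mathsf{GST}_1$.

**Step 3: the counterexample survives in $J$.** All leaves of $T_0$ exceed $f(\max(p,D))\ge x_0$, so $x_0\in J$. Next, $J$ is closed under $h$: for $y\in J$, Lemma 10(i) gives $x\in X^{(0)}\cap J$ with $x\ge y$, and the successor $x'$ of $x$ in $X^{(0)}$ is again in $J$ because $X^{(0)}\cap J$ is unbounded in $J$. By the spacing in Lemma 9, $h(y)\le f(y)\le f(x)<x'\in J$. For $w\in M\setminus J$ the set $X_0\cap[0,w]$ is $M$-finite, so $X_0\cap J\in\mathrm{Cod}$. By absoluteness of bounded formulas (Proposition 4), $h(y)$ witnesses in the model that $(J,\mathrm{Cod})\models\forall y\,\exists z\,\neg\theta(X_0\cap J,x_0,y,z)$. So the sentence fails in $(J,\mathrm{Cod})$. $\square$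

**Remark 1** (relying on standard theorems, not used above). Theorem B gives a second proof of the non-implications: $\mathsf I\Sigma^0_2$ proves the totality of the Ackermann function, a $\Pi^0_2$ statement that $\mathsf{RCA}_0$ does not prove.

**Remark 2** (relying on cited theorems, not used above). The class of sentences in Theorem B cannot be raised to $\forall X$ followed by a $\Pi^0_4$ formula. Chong, Lempp and Yang (Proc. AMS 138, 2010) proved $\mathsf{RCA}_0+\mathsf D^2_2\vdash\mathsf B\Sigma^0_2$, where $\mathsf D^2_2$ is the restriction of $\Sigma^0_2\text{-}\mathsf{Subset}$ to $\Delta^0_2$ sets. So $\Sigma^0_2\text{-}\mathsf{Subset}$ proves $\mathsf B\Sigma^0_2$, which over $\mathsf{RCA}_0$ is equivalent to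
$$\forall X\,\forall a\,[\forall x<a\,\exists y\,\forall z\,\langle x,y,z\rangle\in X\to\exists b\,\forall x<a\,\exists y<b\,\forall z\,\langle x,y,z\rangle\in X].$$
(For a general $\Sigma^0_2$ formula $\exists u\,\forall v\,\psi(x,y,u,v)$, let $X$ code $\psi$ with the pair $\langle y,u\rangle$ in the second place; a bound for the pair bounds $y$.) The premise is $\Pi^0_3$. By $\mathsf B\Sigma^0_1$, $\exists y<b\,\forall z\,\langle x,y,z\rangle\in X$ is equivalent to $\forall w\,\exists y<b\,\forall z<w\,\langle x,y,z\rangle\in X$, so the conclusion is $\Sigma^0_2$, the implication is $\Sigma^0_3$, and with $\forall a$ in front we get $\Pi^0_4$. The sentence is not provable in $\mathsf{RCA}_0$, since $\mathsf I\Sigma_1\nvdash\mathsf B\Sigma_2$ (Paris–Kirby).
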